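# Star-Free $\mathbb N$-Polyregular Functions and Their Residual Order

## 1. Residuals of functions: a guess, tested on languages and on one letter

Fix a finite alphabet $\Sigma$. A language $L\subseteq\Sigma^*$ is regular exactly when it has finitely many residuals $u^{-1}L=\{z: uz\in L\}$. It is star-free exactly when, in addition, for all $u,w$ the residuals $(uw^n)^{-1}L$ are eventually constant in $n$: the residual automaton does not count modulo anything.

Now replace languages by functions that count tuples of positions in a word. Can one still read off from the residuals of such a function whether it is "star-free"? The answer one would first guess is yes, with "finitely many residuals" weakened to "the residuals are well-quasi-ordered" and "eventually constant" weakened to "eventually non-decreasing". Let us make the guess precise and test it.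

**Logic.** Formulas are monadic second-order (MSO) or first-order (FO) over words, with the order $<$ on positions and the letter predicates $a(x)$. Sentences may hold on the empty word $\varepsilon$. For a formula $\varphi(x_1,\dots,x_\ell)$ with free position variables, $\#\varphi(w)$ is the number of tuples of positions of $w$ that satisfy $\varphi$.

**Definition (the two classes).** For $k\in\mathbb N$, $\mathbb N\mathrm{Poly}_k$ is the set of finite $\mathbb N$-linear combinations of functions $\#\varphi$, where $\varphi$ is MSO with at most $k$ free position variables. These are the $\mathbb N$-polyregular functions of degree at most $k$. The star-free subclass $\mathbb N\mathrm{SF}_k$ is defined in the same way with $\varphi$ first-order. Put $\mathbb N\mathrm{SF}_{-1}=\mathbb N\mathrm{Poly}_{-1}=\{0\}$.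

For instance, $w\mapsto|w|_a|w|_b$ is $\#\varphi$ for $\varphi(x_1,x_2)=a(x_1)\wedge b(x_2)$, so it is in $\mathbb N\mathrm{SF}_2$. The class $\mathbb N\mathrm{SF}_0$ consists of the $\mathbb N$-linear combinations of indicators of star-free languages.

**Definition (derivative and residual preorder).** For $f:\Sigma^*\to\mathbb Z$ put $\partial_{v,u}f(w)=f(vw)-f(uw)$. Write $u\preceq^{\mathrm{SF}}_{f,k}v$ if $\partial_{v,u}f\in\mathbb N\mathrm{SF}_{k-1}$.

This relation is reflexive since $0\in\mathbb N\mathrm{SF}_{k-1}$, and transitive since $\mathbb N\mathrm{SF}_{k-1}$ is closed under sums. So it is a quasi-order.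

**Definition (well-quasi-ordering, aperiodic).** A quasi-order $\le$ on $\Sigma^*$ is a *well-quasi-ordering* (wqo) if every infinite sequence $(x_n)$ has $i<j$ with $x_i\le x_j$. It is *aperiodic* if for all $u,w$ there is $N_0$ such that $(uw^n)_{n\ge N_0}$ is non-decreasing.

*Example.* Let $f(w)=|w|_a|w|_b$ on $\{a,b\}^*$. Then
$$\partial_{v,u}f(z)=\big(|v|_a|v|_b-|u|_a|u|_b\big)+(|v|_a-|u|_a)|z|_b+(|v|_b-|u|_b)|z|_a .$$
If $|u|_a\le|v|_a$ and $|u|_b\le|v|_b$, all three coefficients are in $\mathbb N$ and the derivative is in $\mathbb N\mathrm{SF}_1$. If, say, $|v|_a<|u|_a$, the derivative is negative at $z=b^n$ for large $n$. So $\preceq^{\mathrm{SF}}_{f,2}$ is the componentwise order on $(|u|_a,|u|_b)\in\mathbb N^2$. By Dickson's lemma it is a wqo, and it is clearly aperiodic. For $k=1$ the derivative would have to be bounded, so $u\preceq^{\mathrm{SF}}_{f,1}v$ forces $|u|_a=|v|_a$ and $|u|_b=|v|_b$. This is not a wqo, which fits with $f$ having degree $2$.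

Here is the guess. It is stated as a conjecture in Aliaume Lopez, "Commutative N-polyregular functions", arXiv:2404.02232 (2024).

> **Conjecture.** For all $k\in\mathbb N$ and $f:\Sigma^*\to\mathbb N$: $f\in\mathbb N\mathrm{SF}_k$ if and only if $(\Sigma^*,\preceq^{\mathrm{SF}}_{f,k})$ is an aperiodic well-quasi-ordering.

The direction from left to right is known; we prove it again in Section 7. These notes prove that the conjecture is true. First, some tests. Two classical theorems are used throughout:

- **(BET)** Büchi–Elgot–Trakhtenbrot: MSO-definable = regular = recognized by a finite monoid.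
- **(SMP)** Schützenberger 1965 and McNaughton–Papert 1971: FO-definable = star-free = recognized by a finite aperiodic monoid. Here $M$ is *aperiodic* if some $\rho\ge1$ satisfies $x^\rho=x^{\rho+1}$ for all $x\in M$.

**Definition (aperiodic DFA).** A DFA $(Q,q_0,\delta)$ (finite, deterministic, complete) is *aperiodic* if for all states $q$ and words $y$ the sequence $\delta(q,y^n)$ is eventually constant. Since $Q$ is finite, the transformation monoid of such a DFA is aperiodic, so by (SMP) each language $\{w:\delta(q_0,w)=q\}$ is star-free.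

**Proposition 1 (degree $0$).** The conjecture holds for $k=0$.

*Proof.* Only the direction from right to left needs an argument. Here $u\preceq v$ means $\partial_{v,u}f=0$, that is, $f(uz)=f(vz)$ for all $z$. The preorder is an equivalence relation, and a wqo that is an equivalence relation has finitely many classes. So $f$ has finitely many residuals $z\mapsto f(uz)$. They are the states of a DFA (reading $a$ leads from the residual of $u$ to that of $ua$), and the aperiodicity of $\preceq$ says exactly that this DFA is aperiodic. The value $f(u)$ is determined by the state reached on $u$, so $f$ takes finitely many values $c$, each on a star-free set $L_c$, and $f=\sum_c c\,1_{L_c}\in\mathbb N\mathrm{SF}_0$. $\square$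

**Proposition 2 (one letter).** Let $\Sigma=\{a\}$ and write $f(n)$ for $f(a^n)$. For $f:\mathbb N\to\mathbb N$ and $k\ge0$ the following are equivalent: $f\in\mathbb N\mathrm{SF}_k$; $\preceq^{\mathrm{SF}}_{f,k}$ is an aperiodic wqo; $f$ agrees for large $n$ with a polynomial of degree at most $k$.

*Proof.* Induct on $k$. The first condition implies the second by the known direction.

Assume the second, and take $u=\varepsilon$, $w=a$. For some $N$, the function $m\mapsto f(N+1+m)-f(N+m)$ is in $\mathbb N\mathrm{SF}_{k-1}$. If $k=0$ it is $0$, so $f$ is eventually constant. If $k\ge1$ it is eventually a polynomial of degree at most $k-1$ by induction, so $f$ is eventually a polynomial of degree at most $k$.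

Assume the third: $f(n)=p(n)$ for $n\ge N$. If $p\ne0$, its leading coefficient is positive because $f\ge0$. So each difference polynomial $\Delta^lp$ is $0$ or has positive leading coefficient, and after enlarging $N$ we have $\Delta^lp(N)\in\mathbb N$ for all $l$. For $n\ge N$, Newton's formula gives $p(n)=\sum_{l\le k}\Delta^lp(N)\binom{n-N}l$. For $l\ge1$, $\binom{n-N}l$ counts the tuples $x_1<\dots<x_l$ of positions with at least $N$ positions before $x_1$, which is FO (and the count is $0$ for $n<N$). For $l=0$ use the sentence "there are at least $N$ positions". Add $\sum_{i<N}f(i)\,1_{\{a^i\}}$ to get $f\in\mathbb N\mathrm{SF}_k$. $\square$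

The hypotheses also pass a first test: dropping one of them breaks the statement.

- *Non-negativity of $f$.* For $f\equiv-1$ all derivatives are $0$, so the preorder is total, an aperiodic wqo. But $f\notin\mathbb N\mathrm{SF}$.
- *Aperiodicity.* Let $f=1_{(aa)^*}$ on $\{a\}^*$. Words of equal parity have derivative $0$, so the preorder is a wqo for every $k$. But $f(n)$ is not eventually polynomial, so $f\notin\mathbb N\mathrm{SF}_k$ for all $k$ by Proposition 2. Indeed $\partial_{a^{n+1},a^n}f$ always takes the value $-1$, so the preorder is not aperiodic.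
- *Well-quasi-ordering.* Let $f$ be the indicator of the cube-free words over $\{a,b\}$. For $w\ne\varepsilon$ and $n\ge3$ the residual of $uw^n$ is $0$, so the preorder is aperiodic for every $k$. The support of a function in $\mathbb N\mathrm{Poly}$ (the union of the $\mathbb N\mathrm{Poly}_k$) is regular: quantify the free variables existentially and apply (BET). The cube-free binary language is infinite (Thue 1906). If it were regular, the pumping lemma would put some $xy^nz$ with $y\neq\varepsilon$ and all $n\ge 0$ into it, and $n=3$ gives a cube. So $f\notin\mathbb N\mathrm{Poly}$.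

## 2. Folding the tree of words, and how the folded automaton can count

How would one show $f\in\mathbb N\mathrm{SF}_k$ from the preorder? Read $w=a_1\cdots a_n$ letter by letter and keep, in place of the prefix read so far, a representative from a finite set. Each replacement changes $f$ by a derivative of lower degree. Adding up the changes gives $f$.

**Lemma 3 (telescoping).** Let $f:\Sigma^*\to\mathbb R$, let $(Q,q_0,\delta)$ be a DFA over $\Sigma$ and $\lambda:Q\to\Sigma^*$ with $\lambda(q_0)=\varepsilon$. Put $F(q)=f(\lambda(q))$ and $g_{q,a}(z)=f(\lambda(q)az)-f(\lambda(\delta(q,a))z)$. Then, with $q_i=\delta(q_0,a_1\cdots a_i)$,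
$$f(a_1\cdots a_n)=F(q_n)+\sum_{i=1}^ng_{q_{i-1},a_i}(a_{i+1}\cdots a_n).\tag{1}$$

*Proof.* By definition of $g$, $f(\lambda(q_{i-1})\,a_i\cdots a_n)=f(\lambda(q_i)\,a_{i+1}\cdots a_n)+g_{q_{i-1},a_i}(a_{i+1}\cdots a_n)$. Add these for $i=1,\dots,n$, starting from $f(\lambda(q_0)a_1\cdots a_n)=f(a_1\cdots a_n)$ and ending at $f(\lambda(q_n))=F(q_n)$. $\square$

The well-quasi-ordering produces such an automaton. Write $u\preceq^{\mathrm{Poly}}_{f,k}v$ if $\partial_{v,u}f\in\mathbb N\mathrm{Poly}_{k-1}$; this is again a quasi-order.

**Lemma 4 (folding).** Let $f:\Sigma^*\to\mathbb N$ and let $\preceq$ be $\preceq^{\mathrm{Poly}}_{f,k}$ or $\preceq^{\mathrm{SF}}_{f,k}$. If $\preceq$ is a wqo, there are a DFA and $\lambda$ as in Lemma 3 for which $F(q)\in\mathbb N$ and all $g_{q,a}$ lie in $\mathbb N\mathrm{Poly}_{k-1}$, respectively $\mathbb N\mathrm{SF}_{k-1}$.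

*Proof.* Let $Q$ be the set of words $q$ that do not have two prefixes $x,x'$ with $|x|<|x'|$ and $x\preceq x'$. It contains $\varepsilon$, is prefix-closed, and is a finitely branching tree. An infinite branch would be an infinite sequence without $i<j$, $x_i\preceq x_j$. By König's lemma $Q$ is finite. Let $q_0=\varepsilon$ and $\lambda=\mathrm{id}$. For $q\in Q$, $a\in\Sigma$: if $qa\in Q$, put $\delta(q,a)=qa$, and then $g_{q,a}=0$. If $qa\notin Q$, an offending pair of prefixes must have $x'=qa$ because $q\in Q$. Put $\delta(q,a)=x$. It is a prefix of $q$, hence in $Q$, and $g_{q,a}=\partial_{qa,x}f$ has the required form because $x\preceq qa$. Finally $F(q)=f(q)\in\mathbb N$; this uses $f\ge0$. $\square$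

We shall see (Lemma 9) that (1) then gives $f\in\mathbb N\mathrm{Poly}_k$, and that it gives $f\in\mathbb N\mathrm{SF}_k$ provided the DFA is aperiodic. This last point is where the approach stops.

*Example (a star-free function whose folded automaton counts modulo 2).* On $\{a\}^*$ let $f(n)=n$, except that $f(1)=2$ and $f(2)=1$: the values are $0,2,1,3,4,5,\dots$. By Proposition 2, $f\in\mathbb N\mathrm{SF}_1$. Take $k=1$. The function $\partial_{a,\varepsilon}f$ has the value $f(2)-f(1)=-1$ at $a$, so $\varepsilon\not\preceq a$. The function $\partial_{aa,a}f$ has the value $f(2)-f(1)=-1$ at $\varepsilon$, so $a\not\preceq aa$. The values of $\partial_{aa,\varepsilon}f$ are $1,1,3,2,2,2,\dots$, so it is in $\mathbb N\mathrm{SF}_0$ and $\varepsilon\preceq aa$. Hence $Q=\{\varepsilon,a\}$ with $\delta(a,a)=\varepsilon$, and there is no other choice. This automaton computes the parity of $n$. Formula (1) is correct, but its ingredients involve the language $(aa)^*$, and star-freeness of $f$ is invisible in it.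

*Folding along powers only.* Aperiodicity of $\preceq$ provides harmless folds $uw^{n+1}\mapsto uw^n$ for $n\ge N_0(u,w)$. But suppose all the $N_0(u,w)$, $w\ne\varepsilon$, are at least $2$. Then every word that gets folded ends in a cube, and the infinitely many cube-free words over two letters are never folded. The tree stays infinite.

In the example there is a better automaton. The values of $\partial_{aaa,aa}f$ are $f(3)-f(2),f(4)-f(3),\dots=2,1,1,\dots$, so $aa\preceq aaa$ and we may use states $\varepsilon,a,aa$ with a *loop* $\delta(aa,a)=aa$. This suggests allowing only two kinds of transition: append the letter, or stay ("the state absorbs the letter"). Along a run each state is then a prefix of the next, so as soon as there are finitely many states the DFA is aperiodic, for free.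

Loops alone are not enough. Let $f=1_{\Sigma^*a}$ on $\{a,b\}^*$ with $k=0$. For $z\ne\varepsilon$ the value $f(uz)$ does not depend on $u$, while $f(u)=1$ exactly if $u$ ends in $a$. So $u$ absorbs $a$ only if $u$ ends in $a$ and absorbs $b$ only if $u$ does not end in $a$: on the input $bababa\cdots$ we keep appending after the first letter, and there are infinitely many states. The trouble is that the letters *erase* information. In linear terms they act non-invertibly on the residuals. So the plan is: loops when all letters act invertibly, and an induction on dimension when some letter does not.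

## 3. The linear action of words, and the theorem in full

**Definition (residual action).** For $g:\Sigma^*\to\mathbb R$ and $x\in\Sigma^*$ let $(g\cdot x)(z)=g(xz)$. Since $((g\cdot x)\cdot y)(z)=g(xyz)$, we have $(g\cdot x)\cdot y=g\cdot xy$. Extended linearly, this is a right action of the free algebra $\mathbb R\langle\Sigma\rangle$, and $\partial_{v,u}f=f\cdot v-f\cdot u$. Let $V_f=\operatorname{span}_{\mathbb R}\{f\cdot u:u\in\Sigma^*\}$. It is stable under the action.

**Definition (spectrally aperiodic).** A function $f$ is *spectrally aperiodic* if for every $w\in\Sigma^*$ there are $a,b\in\mathbb N$ with $g\cdot w^a(w-1)^b=0$ for all $g\in V_f$.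

On a finite-dimensional $V_f$ this says that each word has only the eigenvalues $0$ and $1$. For $f=1_{(aa)^*}$ we have $f\cdot a=1-f$. So $f-(f\cdot a)$ is an eigenvector of $a$ for the eigenvalue $-1$, and $f$ is not spectrally aperiodic. For $f=1_{\Sigma^*a}$ we have $V_f=\operatorname{span}(f,1_{\{\varepsilon\}})$. A word $w\ne\varepsilon$ sends $1_{\{\varepsilon\}}$ to $0$, and $f\cdot ww=f\cdot w$ because $w$ and $ww$ end in the same letter. So $w(w-1)$ kills $V_f$.

If $g\in V_f$ then $V_g\subseteq V_f$, so $g$ inherits spectral aperiodicity from $f$. Linear combinations of two spectrally aperiodic functions are spectrally aperiodic: $V_{\alpha f+\beta g}\subseteq V_f+V_g$, and one takes the larger of the exponents $a$ and of the exponents $b$.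

**Definition (other coefficients).** For $S\subseteq\mathbb R$ and $k\ge0$, $S\mathrm{Poly}_k$ (resp. $S\mathrm{SF}_k$) is the set of finite sums $\sum\alpha_\varphi\,\#\varphi$ with $\alpha_\varphi\in S$ and $\varphi$ MSO (resp. FO) with at most $k$ free variables. Put $S\mathrm{Poly}_{-1}=S\mathrm{SF}_{-1}=\{0\}$, $S\mathrm{Poly}=\bigcup_kS\mathrm{Poly}_k$, $S\mathrm{SF}=\bigcup_kS\mathrm{SF}_k$, and $\mathbb R_+=\mathbb R_{\ge0}$.

**Definition (growth classes).** For $k\ge0$ let $\mathcal G_k$ be the set of $g\in\mathbb R_+\mathrm{Poly}$ for which some $C$ satisfies $g(w)\le C(|w|+1)^k$ for all $w$. Let $\mathcal G_{-1}=\{0\}$.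

The $\mathcal G_k$ are convex cones of non-negative functions, and $\mathbb R_+\mathrm{Poly}_k\subseteq\mathcal G_k$ since $\#\varphi(w)\le(|w|+1)^k$. In the induction we shall take real combinations with non-negative coefficients, and the degree will be controlled only through growth. This is why we work with $\mathcal G_k$ and not with $\mathbb N\mathrm{Poly}_k$.

> **Theorem A.** Let $\Lambda$ be an additive subgroup of $\mathbb R$, $\Lambda_+=\Lambda\cap\mathbb R_+$, $k\ge-1$. If $f:\Sigma^*\to\Lambda_+$ is in $\mathcal G_k$ and is spectrally aperiodic, then $f\in\Lambda_+\mathrm{SF}_k$.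

> **Main Theorem.** For $k\in\mathbb N$ and $f:\Sigma^*\to\mathbb N$ the following are equivalent.
> 1. $f\in\mathbb N\mathrm{SF}_k$.
> 2. $(\Sigma^*,\preceq^{\mathrm{SF}}_{f,k})$ is an aperiodic well-quasi-ordering.
> 3. $(\Sigma^*,\preceq^{\mathrm{Poly}}_{f,k})$ is a well-quasi-ordering, and for all $u,w$ there is one $n$ with $\partial_{uw^{n+1},uw^n}f\in\mathbb Z\mathrm{SF}$.
> 4. $f\in\mathbb N\mathrm{Poly}\cap\mathbb Z\mathrm{SF}$ and $f(w)=O((|w|+1)^k)$.
> 5. $f\in\mathcal G_k$ and $f$ is spectrally aperiodic.
> 6. There are an aperiodic DFA $(Q,q_0,\delta)$ over $\Sigma$, $F:Q\to\mathbb N$ and $g_{q,a}\in\mathbb N\mathrm{SF}_{k-1}$ such that (1) holds, with $q_i=\delta(q_0,a_1\cdots a_i)$.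
>
> Under these conditions the $N_0$ in the definition of aperiodicity can be chosen independently of $u,w$.

The conjecture is the equivalence of items 1 and 2.

Besides (BET), (SMP), Dickson's lemma and König's lemma we use **Burnside's theorem**: a unital subalgebra of $\operatorname{End}_{\mathbb C}(U)$, $0<\dim U<\infty$, with no invariant subspaces other than $0$ and $U$ equals $\operatorname{End}_{\mathbb C}(U)$.

## 4. Counting marked words

**Marks.** The purpose here is to turn counting of tuples into recognition by monoids. Fix $d\in\mathbb N$, let $[d]=\{1,\dots,d\}$ and $\hat\Sigma=\Sigma\times2^{[d]}$, and identify $a$ with $(a,\emptyset)$. For $J\subseteq[d]$ and a map $\sigma:J\to\mathrm{pos}(w)$ let $w^\sigma\in\hat\Sigma^*$ carry at position $p$ the letter $(w_p,\sigma^{-1}(p))$. For instance, with $w=abb$, $J=\{1,2\}$, $\sigma(1)=\sigma(2)=3$, we get $w^\sigma=a\,b\,(b,\{1,2\})$.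

**Fact 5.** (a) If $L\subseteq\hat\Sigma^*$ is regular (star-free) and $J\subseteq[d]$, then $w\mapsto\#\{\sigma:J\to\mathrm{pos}(w)\mid w^\sigma\in L\}$ equals $\#\psi$ for an MSO (FO) formula $\psi$ with $|J|$ free variables.
(b) If $\varphi(x_1,\dots,x_\ell)$, $\ell\le d$, is MSO (FO), then $L_\varphi=\{w^\sigma:\sigma:[\ell]\to\mathrm{pos}(w),\ w\models\varphi(\sigma)\}$ is regular (star-free).

*Proof.* (a) Take an MSO (FO) sentence defining $L$. Replace each atom $(a,S)(y)$ by $a(y)\wedge\bigwedge_{j\in S}y=x_j\wedge\bigwedge_{j\in J\setminus S}y\ne x_j$ if $S\subseteq J$, and by "false" otherwise. The resulting formula in the variables $x_j$, $j\in J$, holds for $\sigma$ in $w$ exactly if $w^\sigma\in L$.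
(b) $L_\varphi$ is defined by $\exists x_1\cdots\exists x_\ell$ ("mark $j$ occurs at $x_j$ and only there, for $j\le\ell$; marks $j>\ell$ do not occur; and $\varphi'$"), where $\varphi'$ arises from $\varphi$ by replacing $a(y)$ by $\bigvee_S(a,S)(y)$. Apply (BET) or (SMP). $\square$

For a morphism $\nu:\hat\Sigma^*\to M$ to a finite monoid, $J\subseteq[d]$ and $m\in M$ put
$$n_{J,m}(w)=\#\{\sigma:J\to\mathrm{pos}(w)\mid\nu(w^\sigma)=m\}.$$
By Fact 5(a), $n_{J,m}\in\mathbb N\mathrm{Poly}_{|J|}$, and $n_{J,m}\in\mathbb N\mathrm{SF}_{|J|}$ if $M$ is aperiodic. Also $n_{\emptyset,m}(w)$ is $1$ if $\nu(w)=m$ and $0$ otherwise.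

**Presentations.** Let $S\in\{\mathbb N,\mathbb R_+\}$ and $f\in S\mathrm{Poly}_d$. By Fact 5(b) the finitely many languages $L_\varphi$ that belong to a sum for $f$ are recognized by finite monoids, hence by one morphism $\nu$ to a product $M$ of these. If $\nu$ recognizes $L_\varphi$ by the accepting set $P\subseteq M$, then $\#\varphi=\sum_{m\in P}n_{[\ell],m}$, because a map $\sigma$ with domain $[\ell]$ satisfies $\varphi$ exactly when $\nu(w^\sigma)\in P$. So $f$ has a *presentation* $(d,\nu,\beta)$:
$$f=\sum_{J\subseteq[d],\,m\in M}\beta_{J,m}\,n_{J,m},\qquad\beta_{J,m}\in S,$$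
with $M$ aperiodic if $f\in S\mathrm{SF}_d$.

**Splitting.** For a product of words, sort the maps $\sigma$ by the factor into which each variable falls. This gives
$$n_{J,m}(x_0x_1\cdots x_p)=\sum_{J=I_0\sqcup\dots\sqcup I_p}\ \sum_{m_0\cdots m_p=m}\ \prod_{i=0}^pn_{I_i,m_i}(x_i),\tag{2}$$
where the blocks $I_i$ may be empty. With $p=1$, $x_0=u$ and $x_1=z$ we see that every $f\cdot u$ is in the span of the finitely many $n_{I,m}$. Hence $V_f$ *is finite-dimensional for every* $f\in\mathbb R_+\mathrm{Poly}$.

**Pumping.** The next lemma controls $f$ when some factors are repeated many times. The point is not just that we get polynomials in the exponents, but that in a suitable binomial basis all coefficients are *non-negative*. For example, if $f(w)$ counts the pairs $x<y$ with $a(x)$ and $b(y)$, then $f(a^Xb^Y)=XY=(X-K)(Y-K)+K(X-K)+K(Y-K)+K^2$.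

**Lemma 6 (pumping).** Let $(d,\nu,\beta)$ present $f$ with coefficients in $S\in\{\mathbb N,\mathbb R_+\}$. Let $\rho\ge1$, $K=d+(d+1)\rho$, $p\ge1$, $u\in\Sigma^*$, and $y_1,\dots,y_p\in\Sigma^+$ with $\nu(y_i^\rho)=\nu(y_i^{\rho+1})$. There are functions $c_{\bar l}$, $\bar l\in\{0,\dots,d\}^p$, each an $S$-linear combination of the $n_{I,m}$, using only $|I|\le d-1$ when $\bar l\ne\bar0$, such that for all $X_1,\dots,X_p\ge K$ and all $z$,
$$f(uy_1^{X_1}\cdots y_p^{X_p}z)=\sum_{\bar l}\prod_{i=1}^p\binom{X_i-K}{l_i}\,c_{\bar l}(z).\tag{3}$$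

*Proof.* **Step 1: reduce to one power $y^X$.** We claim that for $y\in\Sigma^+$ with $\nu(y^\rho)=\nu(y^{\rho+1})$ there are $\kappa_{J,m,l}\in\mathbb N$ with
$$n_{J,m}(y^X)=\sum_{l=0}^d\binom{X-K}l\kappa_{J,m,l}\quad(X\ge K),\qquad\kappa_{\emptyset,m,l}=0\text{ for }l\ge1.$$
Given the claim, apply (2) to $u\cdot y_1^{X_1}\cdots y_p^{X_p}\cdot z$ and insert the claim for each $y_i$. We get (3), where $c_{\bar l}$ is a sum of terms
$$\beta_{J,m}\;n_{I_0,m_0}(u)\;\prod_{i=1}^p\kappa^{(i)}_{I_i,m_i,l_i}\;n_{I_{p+1},m_{p+1}},$$
so it is an $S$-linear combination of functions $n_{I,m}$. If $\bar l\ne\bar0$, some $l_i\ge1$. A non-zero term then has $I_i\ne\emptyset$, so at most $d-1$ variables are left for $z$.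

**Step 2: group the markings of $y^X$ by shape.** Given $\sigma:J\to\mathrm{pos}(y^X)$ write
$$(y^X)^\sigma=y^{g_0}\hat y_1y^{g_1}\cdots\hat y_jy^{g_j},$$
where $\hat y_1,\dots,\hat y_j$ are the copies of $y$ that carry at least one mark; so $j\le|J|\le d$. The *shape* of $\sigma$ is $(\hat y_1,\dots,\hat y_j;\min(g_0,\rho),\dots,\min(g_j,\rho))$. There are finitely many possible shapes, independently of $X$. Since $\nu(y^g)=\nu(y^\rho)$ for $g\ge\rho$, the value $\nu((y^X)^\sigma)$ depends only on the shape.

**Step 3: count the markings of one shape.** Fix a shape. Let $n\le j+1$ be the number of its truncated gaps equal to $\rho$, and $c=j+\sum_i\min(g_i,\rho)\le d+(d+1)\rho=K$. The markings of this shape correspond bijectively to the tuples $(g_0,\dots,g_j)$ of sum $X-j$ with the prescribed truncations.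

If $n=0$, all gaps are prescribed and less than $\rho$, and $X=c\le d+(d+1)(\rho-1)<K$. So for $X\ge K$ there are none.

If $n\ge1$, the $n$ free gaps are $\rho+h$ with $h\ge0$, and these numbers $h$ have sum $X-c\ge0$. By Vandermonde's identity the number of solutions is
$$\binom{X-c+n-1}{n-1}=\sum_{l=0}^{n-1}\binom{X-K}l\binom{K-c+n-1}{n-1-l},$$
with coefficients in $\mathbb N$ because $K\ge c$, and with $l\le n-1\le j\le|J|\le d$.

Summing over all shapes with value $m$ proves the claim. For $J=\emptyset$ only $l=0$ occurs. $\square$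

**Lemma 7.** Every $f\in\mathbb Z\mathrm{SF}$ is spectrally aperiodic.

*Proof.* Such an $f$ is a difference of two elements of $\mathbb N\mathrm{SF}$, so we may assume $f\in\mathbb N\mathrm{SF}$, with a presentation $(d,\nu,\beta)$ in which $M$ is aperiodic, and $\rho\ge1$ with $x^\rho=x^{\rho+1}$ on $M$. Let $w\ne\varepsilon$. By Lemma 6 with $p=1$, $y_1=w$, the function $X\mapsto f(uw^Xz)$ is a polynomial of degree at most $d$ on $X\ge K$. Its $(d+1)$-st difference vanishes, that is, $(f\cdot u)\cdot w^K(w-1)^{d+1}=0$. Here $u$ is arbitrary and $K,d$ do not depend on it, so $V_f$ is annihilated. The word $\varepsilon$ acts as the identity, so $\varepsilon-1$ acts as $0$. $\square$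

In particular, for $f\in\mathbb Z\mathrm{SF}$ the sequence $X\mapsto f(uw^Xz)$ is eventually polynomial.

**Lemma 8 (uniform positive differences).** Let $k\ge0$ and $f\in\mathcal G_k$. There are $\omega,K\ge1$ such that for all $p\ge1$, $u\in\Sigma^*$ and $x_1,\dots,x_p\in\Sigma^+$,
$$(f\cdot u)\cdot\prod_{i=1}^px_i^{\omega K}(x_i^\omega-1)\in\mathcal G_{k-1}.$$

This is the source of positivity: differences are non-negative and drop in degree if they are taken after enough repetitions, and the same $\omega,K$ work for all words.

*Proof.* Take a presentation $(d,\nu,\beta)$ of $f$ over $\mathbb R_+$ and $\omega\ge1$ with $m^\omega$ idempotent for all $m\in M$. Put $\rho=1$, $K=2d+1$ and $y_i=x_i^\omega$. Then $\nu(y_i)=\nu(y_i^2)$, so Lemma 6 applies.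

**Step 1: the difference is a single coefficient.** Expanding the product, the function in question is
$$c(z)=\sum_{A\subseteq[p]}(-1)^{p-|A|}f\big(uy_1^{K+1_A(1)}\cdots y_p^{K+1_A(p)}z\big)=\sum_{\bar l}c_{\bar l}(z)\prod_{i=1}^p\left(\binom1{l_i}-\binom0{l_i}\right).$$
Since $\binom1l-\binom0l$ is $1$ for $l=1$ and $0$ otherwise, $c=c_{(1,\dots,1)}\in\mathbb R_+\mathrm{Poly}$. (If $d=0$, the index $(1,\dots,1)$ does not occur and $c=0$.)

**Step 2: its growth.** If $d=0$, then $c=0$ and we are done, so let $d\ge1$. All terms of (3) are non-negative. Take $X_1=K+t$ and $X_i=K+1$ for $i\ge2$. The term with $\bar l=(1,\dots,1)$ is $t\,c(z)$, so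
$$t\,c(z)\le f(uy_1^{K+t}y_2^{K+1}\cdots y_p^{K+1}z)\le C'(t+|z|+1)^k\qquad(t\ge0),$$
with $C'$ independent of $t$ and $z$. If $k=0$, let $t\to\infty$ to get $c=0$. If $k\ge1$, put $t=|z|+1$ to get $c(z)\le2^kC'(|z|+1)^{k-1}$. $\square$

**Lemma 9 (assembly).** Let $S\subseteq\mathbb R$, $k\ge0$, $(Q,q_0,\delta)$ a DFA over $\Sigma$, $F:Q\to S$ and $g_{q,a}\in S\mathrm{Poly}_{k-1}$. The function $f$ given by (1) lies in $S\mathrm{Poly}_k$. If the DFA is aperiodic and $g_{q,a}\in S\mathrm{SF}_{k-1}$, it lies in $S\mathrm{SF}_k$.

*Proof.* The languages $L_q=\{w:\delta(q_0,w)=q\}$ are regular, and star-free in the aperiodic case. So $w\mapsto F(q_n)=\sum_qF(q)1_{L_q}(w)$ has degree $0$ and coefficients in $S$. If $k=0$, all $g_{q,a}$ are $0$ and we are done.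

Let $k\ge1$. Use marks with $d=k$. Let $\alpha\,\#\psi(x_1,\dots,x_\ell)$, $\ell\le k-1$, be a term of $g_{q,a}$. The language $L=L_q\cdot(a,\{k\})\cdot L_\psi\subseteq\hat\Sigma^*$ is regular. In the star-free case it is star-free, as a product of star-free languages: $L_\psi$ by Fact 5(b), and $L_q$, which is star-free over the subalphabet $\Sigma\times\{\emptyset\}$, stays star-free over $\hat\Sigma$, since we may adjoin a zero to the recognizing aperiodic monoid and send all other letters to it. Let $J=[\ell]\cup\{k\}$. A map $\sigma:J\to\mathrm{pos}(w)$ with $w^\sigma\in L$ amounts to a position $i=\sigma(k)$ with $a_i=a$ and $a_1\cdots a_{i-1}\in L_q$, and a tuple of positions after $i$ that satisfies $\psi$ in $a_{i+1}\cdots a_n$. Hence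
$$\#\{\sigma:J\to\mathrm{pos}(w)\mid w^\sigma\in L\}=\sum_{i:\,q_{i-1}=q,\ a_i=a}\#\psi(a_{i+1}\cdots a_n).$$
By Fact 5(a) the left side is $\#\psi'$ for a formula with $|J|\le k$ variables. Multiply by $\alpha$ and sum over all terms, all $q$ and all $a$. $\square$

## 5. A unipotent letter: the function $(n-3)^2$

Before the key lemma, let us see on one letter why a long word absorbs. Let $f(n)=(n-3)^2$ on $\{a\}^*$ and $k=2$. Here $V_f$ is the space of polynomials of degree at most $2$ in $m=|z|$, and $\xi=a-1$ acts as the difference operator: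
$$(f\cdot\xi)(m)=2m-5,\qquad f\cdot\xi^2=2,\qquad f\cdot\xi^3=0.$$
A word $a^n$ absorbs $a$ if $f\cdot a^n\xi$ is in $\mathcal G_1$. The function $f\cdot\xi$ is not: it is negative at $m=0$. But $f\cdot a^n\xi=f\cdot(1+\xi)^n\xi=f\cdot\xi+n\,f\cdot\xi^2=2m+2n-5$, so $a^n$ absorbs $a$ exactly for $n\ge3$. The higher-order term $f\cdot\xi^2$ is positive, its coefficient $n$ grows faster than the coefficient $1$ of $f\cdot\xi$, and so it pays for the negative part.

Now look at this through Lemma 8, with $\omega=1$ and any $K\ge3$. The functions known to be non-negative are $f\cdot E_1$ and $f\cdot E_2$ with $E_1=(1+\xi)^K\xi\equiv\xi+K\xi^2$ and $E_2=((1+\xi)^K\xi)^2\equiv\xi^2$ modulo $\xi^3$. Indeed $f\cdot E_1=2m+2K-5$ and $f\cdot E_2=2$. In this basis $\xi=E_1-KE_2$ has a negative coefficient, but $a^n\xi=\xi+n\xi^2=E_1+(n-K)E_2$ has non-negative coefficients as soon as $n\ge K$. In general: *expand in the basis of positive differences, and wait until the coefficients are non-negative.*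

With several letters, length alone does not suffice. For $f(w)=(|w|_b-3)^2$ on $\{a,b\}^*$ we have $f\cdot a^n(b-1)=2|z|_b-5$ for every $n$, which is negative at $z=\varepsilon$. So $a^n$ never absorbs $b$. The word must contain all the relevant letters often.

## 6. The aperiodic reduction

Fix $k\ge0$ and a spectrally aperiodic $f\in\mathcal G_k$, with $\omega,K$ from Lemma 8. The goal is a finite aperiodic automaton for which the functions $g_{q,a}$ of Lemma 3 are in $\mathcal G_{k-1}$. The induction forces us to treat subspaces of $V_f$, and letters that stand for whole words.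

**Definition (situation).** A *situation* is a triple $(W,T,h)$ where $W\subseteq V_f$ is a subspace, $T$ a finite alphabet, and $h:T^*\to\Sigma^*$ a morphism with $h(t)\ne\varepsilon$ and $W\cdot h(t)\subseteq W$ for all $t\in T$. Put $U_W=\{u\in\Sigma^*:f\cdot u\in W\}$.

Then $U_W\,h(T^*)\subseteq U_W$. The first situation to think of is $(V_f,\Sigma,\mathrm{id})$.

**Lemma 10 (aperiodic reduction).** For every situation $(W,T,h)$ there are an aperiodic DFA $(Q,q_0,\delta)$ over $T$ and $\lambda:Q\to T^*$ with $\lambda(q_0)=\varepsilon$ such that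
$$\forall u\in U_W,\ q\in Q,\ t\in T:\qquad f\cdot u\,h(\lambda(q)t)-f\cdot u\,h(\lambda(\delta(q,t)))\in\mathcal G_{k-1}.\tag{4}$$

The proof is by induction on $(\dim W,|T|)$, ordered lexicographically. There are two cases.

### 6.1. Some letter acts non-invertibly

Assume $e\in T$ satisfies $\dim(W\cdot h(e))<\dim W$. After reading $e$ we are in the smaller space $W\cdot h(e)$. A word over $T$ is cut at the letters $e$: the blocks between them are words over $T\setminus\{e\}$, a smaller alphabet. Once the blocks are reduced, "reduced block followed by $e$" is a letter of a new alphabet that acts on the smaller space.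

**Step 1: the two smaller situations.** Let $T'=T\setminus\{e\}$. The situation $(W,T',h|_{T'^*})$ has a smaller alphabet, and induction gives $(Q',q_0',\delta')$ and $\lambda':Q'\to T'^*$.

Let $W''=W\cdot h(e)\subseteq W$ and $T''=Q'$ (each state becomes a letter). Let $\eta:T''^*\to T^*$ be the morphism with $\eta(B)=\lambda'(B)e$, and $h''=h\circ\eta$. Then $h''(B)\ne\varepsilon$, and
$$W''\cdot h''(B)\subseteq W\cdot h(\lambda'(B))\,h(e)\subseteq W\cdot h(e)=W''.$$
So $(W'',T'',h'')$ is a situation of smaller dimension, and induction gives $(Q'',q_0'',\delta'')$ and $\lambda'':Q''\to T''^*$.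

**Step 2: the combined automaton.** We remember the first block, the sequence of complete later blocks, and the current block. Let $Q=Q'\sqcup(Q'\times Q''\times Q')$, $q_0=q_0'$, $\lambda=\lambda'$ on $Q'$, and
$$\lambda(q_1,q'',q')=\lambda'(q_1)\;e\;\eta(\lambda''(q''))\;\lambda'(q').$$
For $t\in T'$ put
$$\delta(q',t)=\delta'(q',t),\qquad\delta(q',e)=(q',q_0'',q_0'),$$
$$\delta((q_1,q'',q'),t)=(q_1,q'',\delta'(q',t)),\qquad\delta((q_1,q'',q'),e)=(q_1,\delta''(q'',q'),q_0').$$
Clearly $\lambda(q_0)=\lambda'(q_0')=\varepsilon$.

**Step 3: check (4).** Let $u\in U_W$. There are four kinds of transitions.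

- For $(q',t)$ it is (4) for $\delta'$.
- For $(q',e)$ we have $\lambda(\delta(q',e))=\lambda'(q')\,e\,\eta(\varepsilon)\,\varepsilon=\lambda(q')e$, so the difference is $0$.
- For $((q_1,q'',q'),t)$ apply (4) for $\delta'$ at the state $q'$, with $u\,h(\lambda'(q_1)\,e\,\eta(\lambda''(q'')))\in U_W$ in place of $u$.
- For $((q_1,q'',q'),e)$ let $u'=u\,h(\lambda'(q_1)e)$. Then $f\cdot u'\in W\cdot h(e)=W''$, so $u'\in U_{W''}$. Since $\lambda'(q')e=\eta(q')$,
$$u\,h(\lambda(q_1,q'',q')\,e)=u'\,h''(\lambda''(q'')\,q'),\qquad u\,h(\lambda(q_1,\delta''(q'',q'),q_0'))=u'\,h''(\lambda''(\delta''(q'',q'))).$$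
So this is (4) for $\delta''$ at the state $q''$, with the letter $q'\in T''$ and the word $u'$.

**Step 4: check aperiodicity.** Let $y\in T^*$ and $q\in Q$. If $y\in T'^*$, only one $Q'$-component moves, according to $\delta'$, and $\delta(q,y^n)$ stabilizes. Otherwise $y=y_0ey_1\cdots ey_r$ with $r\ge1$ and $y_i\in T'^*$. Reading $y$ leads from $q$ to a state $(q_1,q'',b)$ with $b=\delta'(q_0',y_r)$, because the last component is reset to $q_0'$ at the last $e$. From then on $q_1$ does not change. Put
$$\pi=\delta'(b,y_0)\;\delta'(q_0',y_1)\cdots\delta'(q_0',y_{r-1})\in T''^r.$$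
These are the letters that are fed to $\delta''$ when $y$ is read once more. Hence $\delta((q_1,s,b),y)=(q_1,\delta''(s,\pi),b)$ for all $s\in Q''$, and $\delta(q,y^{n+1})=(q_1,\delta''(q'',\pi^n),b)$, which stabilizes because $\delta''$ is aperiodic. This finishes the first case.

*Example.* Let $\Sigma=\{a,e\}$, let $f(w)$ be the length of the longest suffix of $w$ in $a^*$, and $k=1$. Then $f\cdot e=f$, $f\cdot a=f+1_{a^*}$, $1_{a^*}\cdot a=1_{a^*}$, $1_{a^*}\cdot e=0$. So $V_f$ has dimension $2$, $e$ is not invertible on it, and $W''=\mathbb Rf$. On $T'=\{a\}$ the empty word absorbs $a$: for each $u$ the function $f\cdot u(a-1)$ is $f\cdot a-f=1_{a^*}$ or a residual of it, and all of these are in $\mathcal G_0$. So we can take $Q'$ with one state $B$ and $\lambda'(B)=\varepsilon$. The letter $B$ of $T''$ stands for $e$, which is the identity on $W''$, and $Q''$ has one state. The combined automaton has two states and records only whether an $e$ has occurred.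

### 6.2. All letters act invertibly

Now assume that every $h(t)$, $t\in T$, acts invertibly on $W$. Let $D=\dim W$. If $D=0$, then $f\cdot u=0$ for all $u\in U_W$, all the differences in (4) vanish, and the one-state DFA with $\lambda=\varepsilon$ will do. Let $D\ge1$.

**Step 1: simultaneous unipotence.** *Any product of $D$ operators of the form $h(t)-1$ is zero on $W$.* This is Kolchin's argument; it permits us to expand in finitely many monomials.

For $y\in T^*$ the operator $h(y)$ is invertible on $W$, and by spectral aperiodicity $h(y)^a(h(y)-1)^b=0$ on $W$ for some $a,b$. So $(h(y)-1)^b=0$: the operator is unipotent on $W$. Choose a maximal chain $0=W_0\subsetneq\dots\subsetneq W_r=W\otimes\mathbb C$ of subspaces invariant under all $h(t)$; then $r\le D$. Let $U=W_i/W_{i-1}$, and let $G$ be the image of $T^*$ in $\operatorname{End}(U)$. (Our operators act on the right, which only reverses the order of products.) The elements of $G$ are unipotent, so they all have trace $\dim U$. The span of the monoid $G$ is a unital algebra without invariant subspaces other than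 $0$ and $U$, by maximality of the chain. By Burnside's theorem it is $\operatorname{End}(U)$. For $g,x\in G$ we have $\operatorname{tr}((g-1)x)=\operatorname{tr}(gx)-\operatorname{tr}(x)=0$. By linearity this holds for all $x\in\operatorname{End}(U)$, and since the trace form is non-degenerate, $g=1$. So $h(t)-1$ maps $W_i$ into $W_{i-1}$ for each $i$, and a product of $r\le D$ such operators is $0$.

**Step 2: two bases.** We compare the monomials in the operators $h(t)-1$, in which words are easy to expand, with the positive differences of Lemma 8.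

Let $R$ be the free real algebra on non-commuting indeterminates $\xi_t$ ($t\in T$) modulo all monomials of length greater than $D$. Its basis consists of $\xi_s=\xi_{s_1}\cdots\xi_{s_p}$ for $s=s_1\cdots s_p\in T^*$, $p\le D$. By Step 1, $W$ is a right $R$-module with $\xi_t$ acting as $h(t)-1$; so $1+\xi_t$ acts as $h(t)$. For $s=s_1\cdots s_p$, $1\le p\le D$, put
$$E_s=\prod_{i=1}^p(1+\xi_{s_i})^{\omega K}\big((1+\xi_{s_i})^\omega-1\big).$$
By Lemma 8 with $x_i=h(s_i)\ne\varepsilon$,
$$(f\cdot u)\cdot E_s\in\mathcal G_{k-1}\quad\text{for all }u\in U_W.\tag{5}$$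

The $i$-th factor of $E_s$ is $\omega\xi_{s_i}$ plus higher powers of $\xi_{s_i}$. So $E_s$ equals $\omega^{|s|}\xi_s$ plus a combination of monomials $\xi_{s'}$ with $|s'|>|s|$, where $s'$ has the same set of letters and the same last letter as $s$. For $a\in\Gamma\subseteq T$ let $S_{\Gamma,a}=\{sa:s\in\Gamma^*,\ |s|<D\}$. The system of these equations for $sa\in S_{\Gamma,a}$ is triangular. Solving it by descending induction on the length (for length $D$ we have $E_{sa}=\omega^D\xi_{sa}$) gives
$$\xi_{sa}=\omega^{-|s|-1}E_{sa}+\sum_{s'a\in S_{\Gamma,a},\,|s'|>|s|}\beta^{\Gamma,a}_{s,s'}E_{s'a}\tag{6}$$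
with real coefficients. Let $B_0\ge0$ bound all $|\beta^{\Gamma,a}_{s,s'}|$ over the finitely many $\Gamma,a,s,s'$.

**Step 3: rich words absorb.** *For each $L\ge1$ there is $n_0(L)$ such that: if $a\in\Gamma\subseteq T$, $r\in\Gamma^*$, $|r|\ge n_0(L)$, and every factor of $r$ of length $L$ contains all letters of $\Gamma$, then $f\cdot u\,h(ra)-f\cdot u\,h(r)\in\mathcal G_{k-1}$ for all $u\in U_W$.* This is the computation of Section 5 with many letters.

Let $r=r_1\cdots r_n$, and let $\binom rs$ be the number of occurrences of $s$ as a scattered subword of $r$. Expanding the product (monomials of length greater than $D$ vanish) and inserting (6), we get in $R$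
$$\Big(\prod_{i=1}^n(1+\xi_{r_i})\Big)\xi_a=\sum_{s\in\Gamma^*,\,|s|<D}\binom rs\xi_{sa}=\sum_{s'\in\Gamma^*,\,|s'|<D}\gamma_{s'}E_{s'a},$$
$$\gamma_{s'}=\omega^{-|s'|-1}\binom r{s'}+\sum_{s\in\Gamma^*,\,|s|<|s'|}\beta^{\Gamma,a}_{s,s'}\binom rs.$$
We show that $\gamma_{s'}\ge0$ if $n$ is large. Let $j=|s'|<D$. Cut out of $r$ the first $\lfloor n/L\rfloor$ consecutive factors of length $L$, choose $j$ of them, and pick in the $i$-th chosen one a position with the $i$-th letter of $s'$. Different choices of the factors give different occurrences, so $\binom r{s'}\ge\binom{\lfloor n/L\rfloor}j$. On the other hand, $\sum_{|s|=i}\binom rs=\binom ni$, since each set of $i$ positions spells one word. Hence, using $|s'|+1\le D$ and $\omega\ge1$,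
$$\gamma_{s'}\ge\omega^{-D}\binom{\lfloor n/L\rfloor}j-B_0\sum_{i<j}\binom ni .$$
For fixed $L$ the first term has order $n^j$. The second is $O(n^{j-1})$, and it is $0$ if $j=0$. So there is $n_0(L)$, independent of $\Gamma,a,r$, such that the right side is non-negative for all $n\ge n_0(L)$ and all $0\le j<D$. For such $n$, since $f\cdot u\in W$,
$$f\cdot u\,h(ra)-f\cdot u\,h(r)=(f\cdot u)\cdot\Big(\prod_{i=1}^n(1+\xi_{r_i})\Big)\xi_a=\sum_{s'}\gamma_{s'}\,(f\cdot u)\cdot E_{s'a},$$
which is in the convex cone $\mathcal G_{k-1}$ by (5).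

**Step 4: the automaton with loops.** Say that $q\in T^*$ *absorbs* $a\in T$ if $f\cdot u\,h(qa)-f\cdot u\,h(q)\in\mathcal G_{k-1}$ for all $u\in U_W$. Put $\delta(q,a)=q$ if $q$ absorbs $a$, and $\delta(q,a)=qa$ otherwise. Let $q_0=\varepsilon$, let $Q$ be the set of words reachable from $\varepsilon$, and $\lambda=\mathrm{id}$. Then (4) holds: for an absorbed letter by definition, and otherwise the difference is $0$. If $q=a_1\cdots a_n\in Q$, then $a_1\cdots a_{i-1}$ does not absorb $a_i$, for every $i$, because letters are only ever appended when they are not absorbed.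

**Step 5: $Q$ is finite.** Step 3 applies to rich words; a word that is not rich has long factors over fewer letters, and we induct on the number of letters. Let $L_0=0$ and $L_j=\max(L_{j-1},\,n_0(L_{j-1}+1))$. We show by induction on $j$: *every factor $v$ of any $q\in Q$ with at most $j$ distinct letters has $|v|\le L_j$.* For $j=0$ this is clear. Let $j\ge1$. If $v$ has fewer than $j$ distinct letters, then $|v|\le L_{j-1}\le L_j$. So let $v=ra$ have a letter set $\Gamma$ with $|\Gamma|=j$, and suppose $|v|>L_j$. By the induction hypothesis each factor of $r$ of length $L_{j-1}+1$ has at least $j$ distinct letters, so it contains all of $\Gamma$. Also $|r|\ge L_j\ge n_0(L_{j-1}+1)$. So Step 3 applies to $r$ and $a$ with $L=L_{j-1}+1$. Write $q=q'raq''$. For $u\in U_W$ also $u\,h(q')\in U_W$, and Step 3 with this word gives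
$$f\cdot u\,h(q'ra)-f\cdot u\,h(q'r)\in\mathcal G_{k-1}.$$
So $q'r$ absorbs $a$, which contradicts $q'ra$ being a prefix of $q\in Q$. In particular $|q|\le L_{|T|}$ for all $q\in Q$, and $Q$ is finite.

**Step 6: the automaton is aperiodic.** Along any run each state is a prefix of the next one. Since $Q$ is finite, $\delta(q,y^n)$ is eventually constant. This completes the second case and the proof of Lemma 10. $\square$

## 7. Proof of Theorem A and of the Main Theorem

*Proof of Theorem A.* Induct on $k$. For $k=-1$ we have $f=0$. Let $k\ge0$. By Section 4, $V_f$ is finite-dimensional. Apply Lemma 10 to the situation $(V_f,\Sigma,\mathrm{id})$ and use (4) for $u=\varepsilon\in U_{V_f}$. This gives an aperiodic DFA and $\lambda:Q\to\Sigma^*$, $\lambda(q_0)=\varepsilon$, with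
$$g_{q,a}:=f\cdot\lambda(q)a-f\cdot\lambda(\delta(q,a))\in\mathcal G_{k-1}.$$
Each $g_{q,a}$ is non-negative, and its values are differences of values of $f$, so they are in $\Lambda_+$. It lies in $V_f$, so it is spectrally aperiodic. By induction $g_{q,a}\in\Lambda_+\mathrm{SF}_{k-1}$. Also $F(q)=f(\lambda(q))\in\Lambda_+$. By Lemma 3, $f$ satisfies (1), and by Lemma 9 with $S=\Lambda_+$, $f\in\Lambda_+\mathrm{SF}_k$. $\blacksquare$

*Proof of the Main Theorem.* We prove $1\Rightarrow2\Rightarrow3\Rightarrow5\Rightarrow6\Rightarrow1$ and $1\Rightarrow4\Rightarrow5$.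

**Items 5 ⇒ 6 and 6 ⇒ 1: from spectra to formulas.** The first is the proof of Theorem A with $\Lambda=\mathbb Z$: it produces an aperiodic DFA, $F:Q\to\mathbb N$ and $g_{q,a}\in\mathbb N\mathrm{SF}_{k-1}$ with (1). The second is Lemma 9 with $S=\mathbb N$.

**Items 1 ⇒ 4 and 4 ⇒ 5: growth.** The first is immediate since $\#\varphi(w)\le(|w|+1)^k$ for at most $k$ variables. For the second, $f\in\mathbb N\mathrm{Poly}$ with the growth bound is in $\mathcal G_k$, and Lemma 7 gives spectral aperiodicity.

**Item 1 ⇒ 2: star-free functions have the order property.** Take a presentation $(k,\nu,\beta)$ of $f$ over $\mathbb N$ with $M$ aperiodic.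

*Well-quasi-ordering.* By (2) with two factors,
$$f\cdot u=\sum_{I\sqcup I'\subseteq[k]}\ \sum_{m_1,m_2}\beta_{I\sqcup I',\,m_1m_2}\;n_{I,m_1}(u)\;n_{I',m_2},$$
summed over pairs of disjoint subsets $I,I'$ of $[k]$. Given a sequence $(x_n)$, the pigeonhole principle and Dickson's lemma give $i<j$ with $\nu(x_i)=\nu(x_j)$ and $n_{I,m}(x_i)\le n_{I,m}(x_j)$ for all $I,m$. In $f\cdot x_j-f\cdot x_i$ the terms with $I=\emptyset$ cancel, because $n_{\emptyset,m}(x)$ depends only on $\nu(x)$. The other terms are $\mathbb N$-multiples of $n_{I',m_2}$ with $|I'|\le k-1$, which are in $\mathbb N\mathrm{SF}_{k-1}$. (For $k=0$ there are no others, and the difference is $0$.) So $x_i\preceq^{\mathrm{SF}}_{f,k}x_j$.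

*Aperiodicity.* For $w=\varepsilon$ the sequence $uw^n$ is constant. Let $w\ne\varepsilon$, let $\rho\ge1$ satisfy $x^\rho=x^{\rho+1}$ on $M$, and $N_0=K=k+(k+1)\rho$, which does not depend on $u,w$. By Lemma 6 with $p=1$ and Pascal's rule, for $n\ge K$,
$$f\cdot uw^{n+1}-f\cdot uw^n=\sum_{l=0}^k\left(\binom{n+1-K}l-\binom{n-K}l\right)c_l=\sum_{l=1}^k\binom{n-K}{l-1}c_l .$$
Each $c_l$ with $l\ge1$ is an $\mathbb N$-linear combination of functions $n_{I,m}$ with $|I|\le k-1$, so the sum is in $\mathbb N\mathrm{SF}_{k-1}$. This also proves the last sentence of the theorem.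

**Item 2 ⇒ 3: weaken.** Since $\mathbb N\mathrm{SF}_{k-1}\subseteq\mathbb N\mathrm{Poly}_{k-1}\cap\mathbb Z\mathrm{SF}$, the relation $\preceq^{\mathrm{SF}}_{f,k}$ is contained in $\preceq^{\mathrm{Poly}}_{f,k}$, so the latter is a wqo. For the second condition take $n=N_0$.

**Item 3 ⇒ 5: from the order to spectra.** Here the folding of Section 2 has its use, although its automaton may count. By Lemma 4 there is a DFA such that (1) holds with $F(q)\in\mathbb N$ and $g_{q,a}\in\mathbb N\mathrm{Poly}_{k-1}$. By Lemma 9, $f\in\mathbb N\mathrm{Poly}_k\subseteq\mathcal G_k$. In particular $V_f$ is finite-dimensional, spanned by some $f\cdot u_1,\dots,f\cdot u_p$.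

For spectral aperiodicity fix $w$. For each $i$ there is $n_i$ with
$$g_i=(f\cdot u_i)\cdot w^{n_i}(w-1)=\partial_{u_iw^{n_i+1},\,u_iw^{n_i}}f\in\mathbb Z\mathrm{SF}.$$
By Lemma 7, $g_i\cdot w^{a_i}(w-1)^{b_i}=0$ for some $a_i,b_i$; that is, $(f\cdot u_i)\cdot w^{n_i+a_i}(w-1)^{b_i+1}=0$. Put $a=\max_i(n_i+a_i)$ and $b=1+\max_ib_i$. Since powers of $w$ commute with $w-1$, the element $w^a(w-1)^b$ annihilates every $f\cdot u_i$, hence $V_f$.

This proves all the equivalences. In particular items 1 and 2 are equivalent: **the conjecture holds for all $k\in\mathbb N$ and all $f:\Sigma^*\to\mathbb N$.** $\blacksquare$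

## 8. Degrees, coefficients and decidability

**Corollary 11.**
(a) $\mathbb N\mathrm{Poly}_k\cap\mathbb Z\mathrm{SF}=\mathbb N\mathrm{SF}_k$ for all $k\ge-1$, and $\mathbb N\mathrm{Poly}\cap\mathbb Z\mathrm{SF}=\mathbb N\mathrm{SF}$.
(b) $\mathbb N\mathrm{SF}_k=\{f\in\mathbb N\mathrm{SF}:f(w)=O((|w|+1)^k)\}$ for $k\ge0$.
(c) An $\mathbb N$-valued function in $\mathbb R_+\mathrm{SF}_k$ is in $\mathbb N\mathrm{SF}_k$.
(d) If $f\in\mathbb Z\mathrm{SF}$ then $\preceq^{\mathrm{SF}}_{f,k}\,=\,\preceq^{\mathrm{Poly}}_{f,k}$ for all $k\ge0$.
(e) Given MSO formulas and coefficients defining $f\in\mathbb N\mathrm{Poly}$, it is decidable whether $f\in\mathbb N\mathrm{SF}$; if so, an FO presentation is computable.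

*Proof.* (a) and (b) follow from the equivalence of items 4 and 1, since functions in $\mathbb N\mathrm{Poly}_k$ are $O((|w|+1)^k)$. The case $k=-1$ is trivial.

(c) For $k=-1$ the function is $0$. For $k\ge0$, each $\#\varphi$ with $\varphi$ in FO is spectrally aperiodic by Lemma 7, so their linear combinations are. A function in $\mathbb R_+\mathrm{SF}_k$ is in $\mathcal G_k$. Apply Theorem A with $\Lambda=\mathbb Z$.

(d) Let $\partial_{v,u}f\in\mathbb N\mathrm{Poly}_{k-1}\subseteq\mathcal G_{k-1}$. It is in $V_f$, so it is spectrally aperiodic by Lemma 7, and Theorem A with $\Lambda=\mathbb Z$ puts it into $\mathbb N\mathrm{SF}_{k-1}$. The other inclusion is trivial.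

(e) Since (BET) is effective, a presentation $(d,\nu,\beta)$ of $f$ over $\mathbb N$ is computable. Let $D$ be the number of pairs $(J,m)$, so $\dim V_f\le D$. Run two procedures in parallel.

*Procedure (i).* Enumerate all $(u,w,z)$ and stop if $\sum_{j=0}^D(-1)^{D-j}\binom Djf(uw^{D+j}z)\ne0$. The sum is the value at $z$ of $(f\cdot u)\cdot w^D(w-1)^D$. If $f$ is spectrally aperiodic, the minimal polynomial of $w$ on $V_f$ is $X^a(X-1)^b$ with $a+b\le D$. It divides $X^D(X-1)^D$, so the procedure never stops. If $f$ is not spectrally aperiodic, then for some $w$ the element $w^D(w-1)^D$ fails to annihilate $V_f$, hence fails to annihilate some $f\cdot u$, and the procedure stops.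

*Procedure (ii).* Enumerate the $g\in\mathbb N\mathrm{SF}$ given by FO formulas and coefficients, and stop if $f=g$. Equality is decidable: let $x(w)\in\mathbb N^{D'}$ be the row vector of all $n_{J,m}(w)$ from presentations of $f$ and of $g$. By (2), $x(wa)=x(w)A_a$ for computable matrices $A_a$. So if the increasing chain of spaces $\operatorname{span}\{x(w):|w|\le i\}$ repeats once, it is constant from there on, hence it is constant from $i=D'$ on. As $f-g$ is a linear form in $x(w)$, we have $f=g$ if and only if $f$ and $g$ agree on all words of length at most $D'$.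

If $f\in\mathbb N\mathrm{SF}$, then $f$ is spectrally aperiodic by Lemma 7, so (ii) stops, with an FO presentation, and (i) does not. If $f\notin\mathbb N\mathrm{SF}$, then $f\in\mathcal G_d$ is not spectrally aperiodic, because item 5 for $k=d$ would imply item 1; so (i) stops and (ii) does not. $\square$

## 9. Two further hypotheses that cannot be weakened

Section 1 showed that non-negativity, aperiodicity and well-quasi-ordering are all needed. Two finer points of the Main Theorem are also sharp.

**Star-freeness of the derivatives in the aperiodicity condition.** In item 3, $\mathbb Z\mathrm{SF}$ cannot be replaced by $\mathbb N\mathrm{Poly}_{k-1}$. Let $f(a^n)=\lfloor n/2\rfloor$ and $k=1$. For $i\le j$,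
$$\partial_{a^j,a^i}f(a^m)=\lfloor(j+m)/2\rfloor-\lfloor(i+m)/2\rfloor$$
is non-negative and depends only on the parity of $m$, so it is in $\mathbb N\mathrm{Poly}_0$. Thus $a^i\preceq^{\mathrm{Poly}}_{f,1}a^j$ whenever $i\le j$, and $\preceq^{\mathrm{Poly}}_{f,1}$ is an aperiodic wqo. But $f$ is not eventually polynomial: a polynomial equal to $X/2$ at all large even $X$ is $X/2$, which is wrong at odd $X$. So $f\notin\mathbb N\mathrm{SF}$.

**$\mathbb R_+\mathrm{Poly}$ versus mere non-negativity.** In items 4 and 5 it does not suffice that $f$ is non-negative and in $\mathbb Z\mathrm{SF}$. Let $f(w)=(|w|_a-|w|_b)^2=|w|_a^2-2|w|_a|w|_b+|w|_b^2\in\mathbb Z\mathrm{SF}_2$, a non-negative function. For all $\omega,K\ge1$,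
$$\big(f\cdot a^{\omega K}(a^\omega-1)\,b^{\omega K}(b^\omega-1)\big)(\varepsilon)=0^2-\omega^2-(-\omega)^2+0^2=-2\omega^2<0 .$$
The four terms come from the pairs $(|w|_a,|w|_b)=(\omega K+\epsilon\omega,\ \omega K+\epsilon'\omega)$ with $\epsilon,\epsilon'\in\{0,1\}$. If $f$ were in $\mathbb R_+\mathrm{Poly}$, it would be in $\mathcal G_2$, and Lemma 8 with $u=\varepsilon$, $x_1=a$, $x_2=b$ would make this value non-negative for suitable $\omega,K$. So $f\notin\mathbb R_+\mathrm{Poly}$, and in particular $f\notin\mathbb N\mathrm{SF}$.
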